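\title{The optimal fractional Helly theorem for convex sets over valued fields}

\begin{abstract}
A subset of $K^d$, where $K$ is a valued field, is convex if it is closed under affine combinations with coefficients in the valuation ring. Consider $n$ traces of convex sets on an arbitrary set $X\subseteq K^d$. We prove that if at least a fraction $\alpha$ of their $(d+1)$-tuples intersect, then at least $\bigl(1-(1-\alpha)^{1/(d+1)}\bigr)n$ of them have a common point, and that this constant, the same as for convex sets in $\mathbb R^d$, is optimal over every infinite valued field. The result follows from an exact upper bound for the number of intersecting subfamilies, which we derive from the fact that the nerve of such a family is $d$-Leray.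
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A \emph{valued field} is a field $K$ with a map $|\cdot|:K\to\Gamma\cup\{0\}$, where $\Gamma$ is a totally ordered abelian group written multiplicatively and $0$ is smaller than every element of $\Gamma$, such that $|a|=0$ exactly when $a=0$, $|ab|=|a|\,|b|$ and $|a+b|\le\max(|a|,|b|)$. The rank of $\Gamma$ is arbitrary, and the valuation may be trivial. The \emph{valuation ring} is $\mathcal O=\{a\in K:|a|\le1\}$. Since $\Gamma$ is totally ordered, of any two elements of $K$ one is an $\mathcal O$-multiple of the other; the geometric part of this paper rests on this property.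

A set $C\subseteq K^d$ is \emph{convex} if $\sum_i\lambda_ix_i\in C$ whenever $x_1,\dots,x_p\in C$ with $p\ge1$, and $\lambda_1,\dots,\lambda_p\in\mathcal O$ satisfy $\sum_i\lambda_i=1$. Thus $\mathcal O$ takes the place that $[0,1]$ has over the reals. For $X\subseteq K^d$, a \emph{trace on $X$} is a set $C\cap X$ with $C\subseteq K^d$ convex; for $X=K^d$ the traces are the convex sets themselves. Given sets $S_1,\dots,S_n$, repetitions allowed, we call a nonempty $I\subseteq[n]=\{1,\dots,n\}$ \emph{intersecting} if $\bigcap_{i\in I}S_i\ne\emptyset$. For $d\ge1$, $\alpha\in(0,1]$ and real $\beta$, consider the following statement about $K$, $X\subseteq K^d$ and $n$.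
\begin{quote}
$(\ast)$\quad For all traces $S_1,\dots,S_n$ on $X$: if at least $\alpha\binom n{d+1}$ of the $(d+1)$-subsets of $[n]$ are intersecting, then some intersecting $J\subseteq[n]$ has $|J|\ge\beta n$.
\end{quote}
Both in the hypothesis and in the conclusion the common points lie in $X$. It is known (the fractional Helly theorem over valued fields) that for every $d$ and $\alpha$ there is a $\beta>0$ such that $(\ast)$ holds for all $K$ and $X$ once $n$ is large in terms of $d$ and $\alpha$. For convex sets in $\mathbb R^d$, Kalai and Eckhoff proved that the analogous statement holds with $\beta=1-(1-\alpha)^{1/(d+1)}$ and that this is sharp. The problem of Chernikov and Mennen \cite{CM} asks for the optimal dependence of $\beta$ on $d$ and $\alpha$ over valued fields. To make it precise, let $\beta^*(d,\alpha)$ be the supremum of all $\beta$ for which there is an $n_0=n_0(d,\alpha,\beta)$ such that $(\ast)$ holds for every valued field $K$, every $X\subseteq K^d$ and every $n\ge n_0$.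

\begin{theorem}\label{thm:main}
For all $d\ge1$ and $\alpha\in(0,1]$,
\[
\beta^*(d,\alpha)=1-(1-\alpha)^{\frac1{d+1}},
\]
the same value as over $\mathbb R$. The supremum is attained: with $\beta=1-(1-\alpha)^{1/(d+1)}$, statement $(\ast)$ holds for every $K$, every $X\subseteq K^d$ and every $n\ge d+1$. The constant cannot be improved even for a single fixed infinite valued field $K$ and $X=K^d$.
\end{theorem}

Theorem~\ref{thm:main} comes from an exact count. Fix $d$, and for $0\le r\le n$ and $k\ge d$ put
\[
u_k(n,r)=\sum_{i=0}^d\binom{n-r}{i}\binom{r}{k+1-i}.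
\]
This is the number of $(k+1)$-subsets $A\subseteq[n]$ with $|A\cap[n-r]|\le d$. For $k=d$ the sets not counted are those contained in $[n-r]$, so $u_d(n,r)=\binom n{d+1}-\binom{n-r}{d+1}$.

\begin{theorem}[upper bound theorem]\label{thm:ubt}
Let $S_1,\dots,S_n$ be traces on $X\subseteq K^d$, let $0\le r\le n$, and suppose that no $d+r+1$ of the $S_i$ have a common point. Let $f_k$ be the number of intersecting $(k+1)$-subsets of $[n]$. Then $f_k\le u_k(n,r)$ for all $k\ge d$; in particular $f_d\le\binom n{d+1}-\binom{n-r}{d+1}$. For every infinite valued field $K$ and $X=K^d$, all these inequalities are simultaneously equalities for suitable $S_i$.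
\end{theorem}

The only geometric input is a vanishing theorem. The \emph{nerve} of a finite family $(S_i)_{i\in V}$ is the simplicial complex $N$ consisting of $\emptyset$ and the intersecting subsets of $V$. For $W\subseteq V$ let $N[W]=\{\sigma\in N:\sigma\subseteq W\}$, the nerve of the subfamily indexed by $W$. A complex $N$ on $V$ is \emph{$d$-Leray} if $\tilde H_j(N[W])=0$ for all $W\subseteq V$ and all $j\ge d$, where $\tilde H$ is reduced simplicial homology over $\mathbb Q$.

\begin{theorem}\label{thm:leray}
The nerve of any finite family of traces on a set $X\subseteq K^d$ is $d$-Leray.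
\end{theorem}

Theorem~\ref{thm:ubt} also gives the exact answer for each $n$, and the answer when larger subfamilies are counted. For $k\ge d$, define $\beta^*_k(d,\alpha)$ as $\beta^*(d,\alpha)$ was defined, with the hypothesis of $(\ast)$ replaced by ``at least $\alpha\binom n{k+1}$ of the $(k+1)$-subsets are intersecting'' and with $n_0$ allowed to depend on $k$.

\begin{corollary}\label{cor:main}
\begin{enumerate}
\item[(a)] Let $1\le F\le\binom n{d+1}$, and let $r\ge0$ be least with $F\le\binom n{d+1}-\binom{n-r}{d+1}$. If $S_1,\dots,S_n$ are traces on $X\subseteq K^d$ and at least $F$ of the $(d+1)$-subsets are intersecting, then some $d+r$ of the sets have a common point. For every infinite $K$ and $X=K^d$, the number $d+r$ is best possible.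
\item[(b)] For $k\ge d$ and $\alpha\in(0,1]$, the number $\beta^*_k(d,\alpha)$ is the unique $\beta\in(0,1]$ with $\sum_{i=0}^d\binom{k+1}i(1-\beta)^i\beta^{k+1-i}=\alpha$.
\end{enumerate}
\end{corollary}

Section~\ref{sec:first} constructs the extremal family and treats the simplest cases. Section~\ref{sec:leray} proves Theorem~\ref{thm:leray}, Section~\ref{sec:count} deduces Theorem~\ref{thm:ubt}, and Section~\ref{sec:constants} extracts the constants. The known fractional Helly theorem quoted above is not used.

\section{The extremal family and the first cases}\label{sec:first}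

\subsection*{Hyperplanes and copies of the whole space}
Affine subspaces are convex, because a convex combination is an affine combination. Hyperplanes in general position meet $d$ at a time and never $d+1$ at a time, and mixing them with copies of $K^d$ gives a family with many intersecting $(d+1)$-subsets and no unnecessary larger ones.

\begin{proposition}\label{prop:extremal}
Let $K$ be an infinite valued field and $0\le r\le n$. There are convex sets $S_1,\dots,S_n\subseteq K^d$ such that a nonempty $I\subseteq[n]$ is intersecting if and only if $|I\cap[n-r]|\le d$. For this family, denoted $\mathcal E(n,r)$, we have $f_k=u_k(n,r)$ for all $k\ge d$, and the largest intersecting index set has $r+\min(d,n-r)$ elements.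
\end{proposition}

\begin{proof}
For $x\in K^d$ let $P_x(s)=s^d-\sum_{j=1}^dx_js^{j-1}$. The map $x\mapsto P_x$ is a bijection from $K^d$ onto the monic polynomials of degree $d$, and $H_t=\{x:P_x(t)=0\}=\{x:x_1+tx_2+\dots+t^{d-1}x_d=t^d\}$ is a hyperplane for each $t\in K$. Since $K$ is infinite, we can choose distinct $t_1,\dots,t_{n-r}\in K$. Let $S_i=H_{t_i}$ for $i\le n-r$ and $S_i=K^d$ for $i>n-r$. A set $I$ is intersecting if and only if some monic polynomial of degree $d$ vanishes at all $t_i$ with $i\in I\cap[n-r]$. If there are $p\le d$ such $i$, the polynomial $s^{d-p}\prod_i(s-t_i)$ does so; if there are more than $d$, no such polynomial exists. The last sentence of the proposition follows from the description of $u_k(n,r)$ as a count.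
\end{proof}

With $r\approx\beta n$, about $\beta n$ sets of $\mathcal E(n,r)$ share a point, and a $(d+1)$-subset fails to intersect only if it consists of hyperplanes, which happens for a fraction about $(1-\beta)^{d+1}$ of them. Solving $\alpha=1-(1-\beta)^{d+1}$ gives the value in Theorem~\ref{thm:main}. So this value is an upper bound for $\beta^*$, and the question is whether the valuation, or the freedom to choose $X$, allows worse families.

\subsection*{Convex sets and modules}

\begin{lemma}\label{lem:cosets}
\begin{enumerate}
\item[(a)] Let $x_0\in C\subseteq K^d$. Then $C$ is convex if and only if $C-x_0$ is an $\mathcal O$-submodule of $K^d$.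
\item[(b)] The $\mathcal O$-submodules of $K$ are totally ordered by inclusion.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $C$ is convex, $x,y\in C$ and $\lambda,\mu\in\mathcal O$, then $x_0+\lambda(x-x_0)+\mu(y-x_0)=\lambda x+\mu y+(1-\lambda-\mu)x_0\in C$. Conversely, if $M$ is a submodule, $m_i\in M$, $\lambda_i\in\mathcal O$ and $\sum_i\lambda_i=1$, then $\sum_i\lambda_i(x_0+m_i)=x_0+\sum_i\lambda_im_i\in x_0+M$.

(b) Let $A,B$ be submodules with $A\not\subseteq B$, and pick $a\in A\setminus B$. For $b\in B$, the element $a$ is not an $\mathcal O$-multiple of $b$, so $b$ is an $\mathcal O$-multiple of $a$ and $b\in A$. Hence $B\subseteq A$.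
\end{proof}

\begin{example}[the line]\label{ex:line}
Let $d=1$. Two convex subsets of $K$ with a common point $x_0$ are translates by $x_0$ of submodules of $K$, so they are nested; hence two traces are nested or disjoint. Suppose that no $r+2$ of the traces $S_1,\dots,S_n$ share a point, and number them so that $S_i\supsetneq S_j$ implies $i<j$. If $i<t$ and $S_i\cap S_t\ne\emptyset$, then $S_i\supseteq S_t$. All such $S_i$ contain any given point of $S_t$, so there are at most $r$ of them, and of course at most $t-1$. Therefore
\[
f_1\le\sum_{t=1}^n\min(t-1,r)=\binom n2-\sum_{t=r+1}^n(t-1-r)=\binom n2-\binom{n-r}2 .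
\]
This is Theorem~\ref{thm:ubt} for $d=k=1$, and $\mathcal E(n,r)$ consists of $n-r$ distinct points and $r$ copies of $K$.
\end{example}

\subsection*{Why traces do no harm, and why Helly's theorem is not enough}
Over $\mathbb R$ the statement $(\ast)$ is false for traces. Take $\binom n3$ points on a circle in $\mathbb R^2$, labeled by the $3$-subsets of $[n]$; let $X$ be the set of these points and $S_i$ the set of points whose label contains $i$. No point of a circle lies in the convex hull of other points of it, so $S_i$ is the trace of its convex hull. All triples intersect, and no four sets do. Over a valued field no $d+2$ points are in convex position, and this changes the picture.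

\begin{lemma}\label{lem:helly}
Let $S_1,\dots,S_p$ be traces on $X\subseteq K^d$ with $p\ge d+2$. If every $p-1$ of them have a common point, then all of them do.
\end{lemma}

\begin{proof}
Write $S_i=C_i\cap X$ and pick $x_i\in\bigcap_{j\ne i}S_j$. The $p$ vectors $(1,x_i)\in K^{d+1}$ satisfy a nontrivial relation $\sum_ia_i(1,x_i)=0$. Renumber so that $|a_1|$ is maximal; then $a_1\neq0$. Now $x_1=\sum_{i\ge2}(-a_i/a_1)x_i$, where the coefficients lie in $\mathcal O$ and sum to $1$, and $x_2,\dots,x_p\in C_1$. So $x_1\in C_1$, and $x_1\in X$ lies in every $S_j$.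
\end{proof}

The common point is one of the points we started with, so it lies in $X$ at no cost. In terms of the nerve, Lemma~\ref{lem:helly} says that minimal nonfaces have at most $d+1$ elements. This alone gives no fractional theorem. For even $n$, view the complete bipartite graph with two sides of size $n/2$ as a simplicial complex. Its minimal nonfaces are the pairs inside one side, as the lemma would require for $d=1$; at least half of all pairs are faces, and no triple is. The graph contains an induced $4$-cycle, which has $\tilde H_1\ne0$. The Leray property excludes all such holes in dimensions $\ge d$, and not only those that are boundaries of simplices.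

\section{Nerves are $d$-Leray}\label{sec:leray}

\subsection*{Complexes and homology}
A \emph{simplicial complex} on a finite ground set $V$ is a family $N$ of subsets of $V$, the \emph{faces}, that contains $\emptyset$ and is closed under taking subsets; a singleton need not be a face. A face with $j+1$ elements has dimension $j$. For $j\ge-1$ let $C_j(N)$ be the $\mathbb Q$-vector space whose basis is the set of $j$-dimensional faces. Order $V$ and put $\partial\{w_0<\dots<w_j\}=\sum_i(-1)^i\{w_0,\dots,w_j\}\setminus\{w_i\}$; the homology of $(C_\bullet(N),\partial)$ is $\tilde H_\bullet(N)$. Write $2^T$ for the complex of all subsets of $T$. We use three standard facts.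
\begin{enumerate}
\item[(H1)] $\tilde H_j(2^T)=0$ for all $j\ge0$. (For $T\ne\emptyset$ all groups vanish; $2^\emptyset=\{\emptyset\}$ has only $\tilde H_{-1}=\mathbb Q$.)
\item[(H2)] If $\mu\ne\emptyset$, then $\tilde H_{|\mu|-2}(2^\mu\setminus\{\mu\})\ne0$: the chain $\partial\mu$ is a nonzero cycle, and there is no face of dimension $|\mu|-1$ that it could bound.
\item[(H3)] (Mayer--Vietoris.) For complexes $A,B$ on $V$, the short exact sequence of chain complexes $0\to C_\bullet(A\cap B)\to C_\bullet(A)\oplus C_\bullet(B)\to C_\bullet(A\cup B)\to0$ gives exact sequences $\tilde H_j(A)\oplus\tilde H_j(B)\to\tilde H_j(A\cup B)\to\tilde H_{j-1}(A\cap B)$.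
\end{enumerate}

\subsection*{The plan}
The set $X$ is arbitrary, so there is no connectivity of the sets $S_i$ to exploit. Instead, finitely many points $Y\subseteq X$ witness all faces of the nerve, and the nerve is the union of the simplices $2^{T_y}$, where $T_y=\{i:y\in S_i\}$ for $y\in Y$. We remove one point $y$ at a time. By (H3) it suffices to know that the intersection of $2^{T_y}$ with the union of the other simplices has no homology in degrees $\ge d-1$, so we want to recognize it as a complex of the same kind in one dimension less. This intersection involves only sets through $y$, and these become $\mathcal O$-submodules when $y$ is taken as the origin (Lemma~\ref{lem:cosets}). The statement to prove by induction should therefore concern submodules. For submodules containing a vector $v\neq0$, the way to lose a dimension is to divide by the line $Kv$. The difficulty is that a vector outside a module may enter it after this projection, because the module contains $\mathcal Ov$ and need not contain $Kv$. The remedy is to project along the longest vector.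

For $v=(v_1,\dots,v_e)\in K^e$ put $\|v\|=\max_j|v_j|$. Then $\|av\|=|a|\,\|v\|$, and an $\mathcal O$-linear combination of vectors of norm $\le\gamma$ has norm $\le\gamma$. Consequently,
\begin{equation}\label{eq:short}
\text{if }\ v\ne0,\quad \|w\|\le\|v\|,\quad\|s\|\le\|v\|,\quad w=s+av\ \text{ with }a\in K,\quad\text{then }a\in\mathcal O,
\end{equation}
because $|a|\,\|v\|=\|w-s\|\le\|v\|$ and $\|v\|\in\Gamma$ can be canceled.

\begin{example}[no $4$-cycle in $K^2$]\label{ex:cycle}
Let $M_1,\dots,M_4$ be submodules of $K^2$, with vectors $v_{12}\in M_1\cap M_2$, $v_{23}\in M_2\cap M_3$, $v_{34}\in M_3\cap M_4$, $v_{41}\in M_4\cap M_1$. We claim that one of the four vectors lies in three of the modules. By cyclic symmetry let $v=v_{12}$ have the largest norm. If $v=0$, it lies in all modules. Otherwise let $\pi:K^2\to K$ be linear with kernel $Kv$. One of $\pi(v_{23})$, $\pi(v_{41})$ is an $\mathcal O$-multiple of the other. If $\pi(v_{23})=c\,\pi(v_{41})$ with $c\in\mathcal O$, then $v_{23}=cv_{41}+av$ with $a\in\mathcal O$ by \eqref{eq:short}, and $v_{41},v\in M_1$ gives $v_{23}\in M_1\cap M_2\cap M_3$. If $\pi(v_{41})=c\,\pi(v_{23})$,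 the same computation with $v_{23},v\in M_2$ gives $v_{41}\in M_4\cap M_1\cap M_2$.
\end{example}

In the general statement the points are indexed by an abstract set $Y$, since distinct vectors may have the same projection.

\begin{lemma}\label{lem:modules}
Let $e\ge1$, let $Y$ be a finite set with a map $y\mapsto v_y$ to $K^e$, and let $(M_i)_{i\in W}$ be a finite family of $\mathcal O$-submodules of $K^e$. Let
\[
N_Y=\{\emptyset\}\cup\{\sigma\subseteq W:\ \text{there is }y\in Y\text{ with }v_y\in M_i\text{ for all }i\in\sigma\}.
\]
Then $\tilde H_j(N_Y)=0$ for all $j\ge e-1$.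
\end{lemma}

\begin{proof}
We use induction on $e$ and, for fixed $e$, on $|Y|$.

Let $e=1$. By Lemma~\ref{lem:cosets}(b) the sets $Y_i=\{y:v_y\in M_i\}$ form a chain. Let $W'=\{i:Y_i\ne\emptyset\}$. If $W'\ne\emptyset$, a point of the smallest nonempty $Y_i$ lies in $Y_{i'}$ for all $i'\in W'$. In either case $N_Y=2^{W'}$, and (H1) applies.

Let $e\ge2$. If $Y=\emptyset$, then $N_Y=2^\emptyset$ and (H1) applies. Otherwise choose $y\in Y$ with $\|v_y\|$ maximal. If $v_y=0$, then $v_y$ lies in every $M_i$, so $N_Y=2^W$ and (H1) applies again. Let $v_y\ne0$.

To use \eqref{eq:short} we need the elements of the modules to be no longer than $v_y$. Replace each $M_i$ by the $\mathcal O$-span $M_i'$ of $\{v_x:x\in Y,\ v_x\in M_i\}$. Since $M_i'\subseteq M_i$ and $M_i'$ contains every $v_x$ that $M_i$ contains, $N_Y$ is unchanged. So we may assume that $\|s\|\le\|v_y\|$ for all $i$ and all $s\in M_i$.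

Put $Y'=Y\setminus\{y\}$ and $T=\{i\in W:v_y\in M_i\}$. Then $N_Y=N_{Y'}\cup2^T$, and
\[
D=N_{Y'}\cap2^T=\{\emptyset\}\cup\{\sigma\subseteq T:\ \text{there is }y'\in Y'\text{ with }v_{y'}\in M_i\text{ for all }i\in\sigma\}.
\]
Let $\pi:K^e\to K^{e-1}$ be a surjective linear map with kernel $Kv_y$. We claim that for $i\in T$ and $y'\in Y'$,
\begin{equation}\label{eq:claim}
v_{y'}\in M_i\iff\pi(v_{y'})\in\pi(M_i).
\end{equation}
Only ``$\Leftarrow$'' needs proof. If $\pi(v_{y'})=\pi(s)$ with $s\in M_i$, then $v_{y'}=s+av_y$ for some $a\in K$, and $a\in\mathcal O$ by \eqref{eq:short}. Since $i\in T$, we have $av_y\in M_i$, and so $v_{y'}\in M_i$.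

By \eqref{eq:claim}, $D$ is the complex of the lemma for the map $y'\mapsto\pi(v_{y'})$ from $Y'$ to $K^{e-1}$ and the submodules $\pi(M_i)$, $i\in T$. Let $j\ge e-1$. Then $\tilde H_{j-1}(D)=0$ by induction on $e$, $\tilde H_j(N_{Y'})=0$ by induction on $|Y|$, and $\tilde H_j(2^T)=0$ by (H1). By (H3), $\tilde H_j(N_Y)$ lies between two zero groups in an exact sequence, so it vanishes.
\end{proof}

\begin{remark}\label{rem:hyp}
Both preparations for \eqref{eq:claim} are needed. Let $0<|\varpi|<1$ and $e=2$, and let $\pi$ be the second coordinate. If $v_y=(\varpi,0)$, $v_{y'}=(1,0)$ and $M=\mathcal Ov_y$, then $\pi(v_{y'})=0\in\pi(M)$ but $v_{y'}\notin M$; here $v_y$ is not longest. If $v_y=(1,0)$, $v_{y'}=(0,1)$ and $M=\mathcal O(1,0)+\mathcal O(\varpi^{-1},1)$, then $\pi(v_{y'})=1\in\pi(M)$ but $v_{y'}\notin M$; here $M$ has not been shrunk. The total order on $\Gamma$ is used to choose $y$ and in the case $e=1$. The lemma fails for $\mathbb Z$-submodules of $\mathbb Q$: the modules $2\mathbb Z$, $3\mathbb Z$ and $Y=\{2,3\}$ give two isolated vertices, with $\tilde H_0\ne0$.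
\end{remark}

It remains to turn convex sets in $K^d$ into submodules. Placing $K^d$ at height $1$ in $K^{d+1}$ does this for all sets at once, at the price of one dimension.

\begin{proof}[Proof of Theorem~\ref{thm:leray}]
Let $S_i=C_i\cap X$ for $i\in V$, with $C_i$ convex, let $N$ be the nerve, and let $W\subseteq V$. Choose a finite $Y\subseteq X$ containing a point of $\bigcap_{i\in\sigma}S_i$ for every nonempty $\sigma\in N$. Put $v_y=(1,y)\in K^{d+1}$, and let $M_i$ be the $\mathcal O$-span of $\{(1,x):x\in C_i\}$. For $z\in K^d$ we have $(1,z)\in M_i$ if and only if $z\in C_i$. Indeed, if $(1,z)=\sum_j\lambda_j(1,x_j)$ with $x_j\in C_i$ and $\lambda_j\in\mathcal O$, then $\sum_j\lambda_j=1$, so the sum is nonempty and $z=\sum_j\lambda_jx_j\in C_i$ by convexity; the converse holds by definition of $M_i$. As $Y\subseteq X$, this gives $v_y\in M_i\iff y\in S_i$ for $y\in Y$. By the choice of $Y$, the complex $N[W]$ is the complex $N_Y$ of Lemma~\ref{lem:modules} for the family $(M_i)_{i\in W}$ and $e=d+1$. Hence $\tilde H_j(N[W])=0$ for $j\ge d$.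
\end{proof}

The range $j\ge d$ cannot be enlarged when $K$ is infinite: the nerve of $\mathcal E(d+1,0)$ is $2^{[d+1]}\setminus\{[d+1]\}$, which has $\tilde H_{d-1}\ne0$ by (H2).

\section{Counting the faces of a Leray complex}\label{sec:count}

From here on the geometry plays no role.

\begin{proposition}\label{prop:count}
Let $N$ be a $d$-Leray complex on $[n]$, let $0\le r\le n$, and suppose that $N$ has no face with $d+r+1$ elements. Then for every $k\ge d$, the number of faces of $N$ with $k+1$ elements is at most $u_k(n,r)$.
\end{proposition}

An upper bound for faces is a lower bound for nonfaces, and the complements of the nonfaces form a complex. Duality turns the Leray property, a vanishing in high degrees for induced subcomplexes, into a vanishing in low degrees for links in this complex. That condition forces its face numbers to be nonnegative combinations of binomial coefficients, and the hypothesis on large faces determines the first coefficients. We recall the tools.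

\subsection*{Alexander duality}
Let $L\ne2^W$ be a complex on the ground set $W$. Its \emph{Alexander dual} $L^\vee=\{W\setminus\sigma:\sigma\subseteq W,\ \sigma\notin L\}$ is a complex on $W$, and
\begin{equation}\label{eq:alex}
\tilde H_i(L^\vee)\cong\tilde H^{\,|W|-i-3}(L)\qquad\text{for all }i;
\end{equation}
see, e.g., \cite{BT}. Over $\mathbb Q$, the cohomology group $\tilde H^j(L)$ is the dual vector space of $\tilde H_j(L)$, so one vanishes exactly when the other does.

\subsection*{Links, Cohen--Macaulay complexes and $h$-vectors}
Let $\Delta$ be a complex on $V$. The \emph{link} of a face $\tau$ is $\operatorname{lk}_\Delta\tau=\{\rho\subseteq V\setminus\tau:\rho\cup\tau\in\Delta\}$, and the dimension of a complex is the largest dimension of a face. Suppose that the largest faces of $\Delta$ have $s$ elements, and let $c_i$ be the number of faces with $i$ elements. The \emph{$h$-vector} $(h_0,\dots,h_s)$ is defined by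
\begin{equation}\label{eq:h}
\sum_{j=0}^sh_jx^j=\sum_{i=0}^sc_i\,x^i(1-x)^{s-i}.
\end{equation}
Substituting $x=t/(1+t)$ and multiplying by $(1+t)^s$ gives $\sum_jh_jt^j(1+t)^{s-j}=\sum_ic_it^i$, that is,
\begin{equation}\label{eq:hinv}
c_i=\sum_{j=0}^sh_j\binom{s-j}{i-j}.
\end{equation}
Reisner's criterion \cite{Reisner}, \cite[Ch.~II]{Stanley} says that $\Delta$ is Cohen--Macaulay over $\mathbb Q$ if and only if
\begin{equation}\label{eq:reisner}
\tilde H_i(\operatorname{lk}_\Delta\tau)=0\qquad\text{for all }\tau\in\Delta\text{ and all }i<\dim\operatorname{lk}_\Delta\tau,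
\end{equation}
and Stanley's theorem \cite[Ch.~II]{Stanley} says that a Cohen--Macaulay complex has a nonnegative $h$-vector. We use only the combined implication: \eqref{eq:reisner} implies $h_j\ge0$ for all $j$.

\begin{example}\label{ex:hvec}
Let $d=1$, $n=4$, $r=1$: the complex is a graph on four vertices without filled triangles, and the claim is that it has at most $u_1(4,1)=3$ edges. For the star with edges $12,13,14$, the missing edges are $23,24,34$. The dual has $(c_0,c_1,c_2)=(1,4,3)$, and \eqref{eq:h} gives $(1-x)^2+4x(1-x)+3x^2=1+2x$, so $h=(1,2,0)$. For the $4$-cycle the missing edges are $13,24$, the dual consists of two disjoint edges, $(c_0,c_1,c_2)=(1,4,2)$ and $h=(1,2,-1)$. In both cases $h_0,h_1$ are forced by the absence of triangles, and the number of missing edges is $c_2=h_0+h_1+h_2=3+h_2$. The $4$-cycle violates the bound because $h_2<0$; its dual is disconnected, and fails \eqref{eq:reisner} at $\tau=\emptyset$, in agreement with \eqref{eq:alex} for $i=0$.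
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:count}]
Let $V=[n]$. If $n-r\le d$, every $A\subseteq V$ has $|A\cap[n-r]|\le d$, so $u_k(n,r)=\binom n{k+1}$ and there is nothing to prove. If $k\ge n$, both sides are $0$. So let $n\ge d+r+1$ and $d\le k\le n-1$.

\emph{Step 1: filling in small sets.} The minimal nonfaces of $N$ may have different sizes, and then the maximal faces of the dual have different sizes. To avoid this, let $L=N\cup\{\sigma\subseteq V:|\sigma|\le d\}$. The complexes $L$ and $N$ have the same faces of size $\ge d+1$; in particular no set of size $\ge d+r+1$ is in $L$, and $V\notin L$. For $W\subseteq V$ and $j\ge d$ we have $C_j(L[W])=C_j(N[W])$, and $C_{d-1}(N[W])$ is a subspace of $C_{d-1}(L[W])$, so the cycles and the boundaries in each degree $j\ge d$ are the same. Hence $L$ is $d$-Leray.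

\emph{Step 2: the dual is pure.} Let $\Delta=L^\vee$ and $s=n-d-1\ge0$. The maximal faces of $\Delta$ are the complements of the minimal nonfaces $\mu$ of $L$. Such a $\mu$ has $|\mu|\ge d+1$ by construction of $L$. Moreover $L[\mu]=2^\mu\setminus\{\mu\}$ has nonzero homology in degree $|\mu|-2$ by (H2), so $|\mu|-2\le d-1$. Thus $|\mu|=d+1$, and all maximal faces of $\Delta$ have $s$ elements. It follows that $\dim\operatorname{lk}_\Delta\tau=s-|\tau|-1$ for every $\tau\in\Delta$.

\emph{Step 3: $h_j\ge0$.} Let $\tau\in\Delta$ and $W=V\setminus\tau$, so that $W\notin L$ and $L[W]\ne2^W$. For $\rho\subseteq W$ we have $\rho\cup\tau\in\Delta$ if and only if $W\setminus\rho\notin L$. Hence $\operatorname{lk}_\Delta\tau=(L[W])^\vee$, the dual being taken on the ground set $W$, and \eqref{eq:alex} gives $\tilde H_i(\operatorname{lk}_\Delta\tau)\cong\tilde H^{\,n-|\tau|-i-3}(L[W])$. If $i<\dim\operatorname{lk}_\Delta\tau=n-d-|\tau|-2$, then $n-|\tau|-i-3\ge d$, and the group vanishes by Step~1. So \eqref{eq:reisner} holds, and $h_j\ge0$ for all $j$.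

\emph{Step 4: the first entries of $h$.} Put $\ell=n-d-r-1$, so $0\le\ell\le s$. The complement of a set of size $\le\ell$ has size $\ge d+r+1$ and is not in $L$. Hence $c_i=\binom ni$ for $i\le\ell$, and in the ring of power series modulo $x^{\ell+1}$, \eqref{eq:h} becomes
\[
\sum_jh_jx^j\equiv(1-x)^s\sum_{i=0}^n\binom ni\Bigl(\frac x{1-x}\Bigr)^i=(1-x)^s\Bigl(\frac1{1-x}\Bigr)^n=(1-x)^{-(d+1)}.
\]
Therefore $h_j=\binom{d+j}d$ for $0\le j\le\ell$.

\emph{Step 5: counting.} The number of $(k+1)$-subsets of $V$ that are not in $N$ is $c_{n-k-1}$. In \eqref{eq:hinv} with $i=n-k-1$ we have $(s-j)-(i-j)=k-d$, so $\binom{s-j}{i-j}=\binom{s-j}{k-d}$, both sides being $0$ when $j>i$. Dropping the nonnegative terms with $j>\ell$ gives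
\begin{equation}\label{eq:missing}
c_{n-k-1}=\sum_{j=0}^sh_j\binom{s-j}{k-d}\ \ge\ \sum_{j=0}^\ell\binom{d+j}d\binom{n-d-1-j}{k-d}.
\end{equation}
The right side counts the $(k+1)$-subsets $A\subseteq[n]$ with $|A\cap[n-r]|\ge d+1$. Indeed, this condition says that the $(d+1)$-st smallest element $q$ of $A$ satisfies $q\le n-r$, that is, $q=d+1+j$ with $0\le j\le\ell$; and for given $q$ there are $\binom{q-1}d=\binom{d+j}d$ choices for the elements below $q$ and $\binom{n-q}{k-d}=\binom{n-d-1-j}{k-d}$ choices for those above. So the right side of \eqref{eq:missing} equals $\binom n{k+1}-u_k(n,r)$, and $N$ has at most $u_k(n,r)$ faces of size $k+1$.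
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ubt}]
The nerve of $S_1,\dots,S_n$ is $d$-Leray by Theorem~\ref{thm:leray} and has no face with $d+r+1$ elements, so Proposition~\ref{prop:count} gives the inequalities. For infinite $K$, the family $\mathcal E(n,r)$ of Proposition~\ref{prop:extremal} has no intersecting index set of size $d+r+1$ and attains equality for all $k\ge d$.
\end{proof}

\section{The optimal constants}\label{sec:constants}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $b=1-(1-\alpha)^{1/(d+1)}$.

\emph{The value $\beta=b$ works for all $n\ge d+1$.} Suppose that $f_d\ge\alpha\binom n{d+1}>0$, and let $m$ be the largest size of an intersecting index set, so $d+1\le m\le n$. With $r=m-d$, no $d+r+1=m+1$ sets share a point, and Theorem~\ref{thm:ubt} gives $\binom{n-m+d}{d+1}\le\binom n{d+1}-f_d\le(1-\alpha)\binom n{d+1}$. The two sides can be estimated without any error term: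
\[
\binom{n-m+d}{d+1}=\frac1{(d+1)!}\prod_{i=0}^d(n-m+i)\ge\frac{(n-m)^{d+1}}{(d+1)!},\qquad\binom n{d+1}\le\frac{n^{d+1}}{(d+1)!}.
\]
Hence $(1-m/n)^{d+1}\le1-\alpha$, which says $m\ge bn$. In particular $\beta^*\ge b$.

\emph{No $\beta>b$ works.} Fix an infinite valued field $K$, for instance $\mathbb Q_p$, let $X=K^d$ and $\beta>b$. If $\alpha=1$, then $\beta>1$, and $n$ copies of $K^d$ satisfy the hypothesis of $(\ast)$ while $|J|\le n<\beta n$ for all $J$. Let $\alpha<1$, so $b<1$, and take $\mathcal E(n,r)$ with $n\ge d+1$ and $r=\lceil bn\rceil\le n$. The fraction of non-intersecting $(d+1)$-subsets is $\binom{n-r}{d+1}/\binom n{d+1}$. It is $0$ if $n-r\le d$, and otherwise it equals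
\[
\prod_{i=0}^d\frac{n-r-i}{n-i}\le\Bigl(\frac{n-r}n\Bigr)^{d+1}\le(1-b)^{d+1}=1-\alpha .
\]
So the hypothesis of $(\ast)$ holds. But an intersecting index set has at most $r+d\le bn+1+d$ elements, and this is less than $\beta n$ for all large $n$. Thus $(\ast)$ fails for this $K$ and $X=K^d$ for all large $n$, and $\beta^*\le b$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:main}]
(a) Since $u_d(n,0)=0<F$ and $u_d(n,n-d)=\binom n{d+1}\ge F$, the number $r$ exists and $1\le r\le n-d$. If no $d+r$ sets had a common point, Theorem~\ref{thm:ubt} with $r-1$ in place of $r$ would give $f_d\le u_d(n,r-1)<F$ by minimality of $r$, a contradiction. For infinite $K$, the family $\mathcal E(n,r)$ has $f_d=u_d(n,r)\ge F$, and since $n-r\ge d$ its largest intersecting index set has exactly $d+r$ elements.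

(b) Let $\varphi(\beta)=\sum_{i=0}^d\binom{k+1}i(1-\beta)^i\beta^{k+1-i}$, the probability of at most $d$ successes in $k+1$ independent trials with success probability $1-\beta$. As $d<k+1$, every term contains a factor $\beta$, so $\varphi(0)=0$; and $\varphi(1)=1$ from the term $i=0$. Put $a_i=\binom ki(1-\beta)^i\beta^{k-i}$ for $0\le i\le d$ and $a_{-1}=0$. The identities $(k+1-i)\binom{k+1}i=(k+1)\binom ki$ and $i\binom{k+1}i=(k+1)\binom k{i-1}$ show that the $i$-th term of $\varphi$ has derivative $(k+1)(a_i-a_{i-1})$. Hence $\varphi'=(k+1)a_d>0$ on $(0,1)$, the function $\varphi$ is a strictly increasing bijection of $[0,1]$, and there is a unique $\beta_0\in(0,1]$ with $\varphi(\beta_0)=\alpha$.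

If $p=p(n)$ are nonnegative integers with $p/n\to\rho$, then $\binom pi/n^i\to\rho^i/i!$. Applying this to each binomial coefficient gives
\begin{equation}\label{eq:limit}
u_k(n,r)\Big/\binom n{k+1}\longrightarrow\varphi(\rho)\qquad\text{whenever }0\le r\le n\text{ and }r/n\to\rho .
\end{equation}

\emph{Lower bound.} Let $0<\beta<\beta_0$ and $r=\lfloor\beta n\rfloor$. Suppose that $f_k\ge\alpha\binom n{k+1}$ and that every intersecting index set has fewer than $\beta n$ elements. Since $d+r+1>\beta n$, Theorem~\ref{thm:ubt} gives $\alpha\le u_k(n,r)/\binom n{k+1}$. The right side depends only on $n,d,k,\beta$ and tends to $\varphi(\beta)<\alpha$ by \eqref{eq:limit}, so this is impossible for $n\ge n_0(d,k,\alpha,\beta)$. Hence $\beta^*_k\ge\beta_0$.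

\emph{Upper bound.} Every $\beta>1$ fails for $n$ copies of $K^d$, which settles the case $\beta_0=1$. Otherwise let $\beta_0<\beta\le1$, choose $\beta'$ with $\beta_0<\beta'<\beta$, and take $\mathcal E(n,r)$ with $r=\lceil\beta'n\rceil$ over an infinite valued field. By \eqref{eq:limit}, $f_k/\binom n{k+1}\to\varphi(\beta')>\alpha$, so the hypothesis holds for large $n$, while every intersecting index set has at most $r+d\le\beta'n+1+d<\beta n$ elements for large $n$. Hence $\beta^*_k\le\beta_0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BT}
Bj\"orner and Tancer, Discrete Comput. Geom. 42 (2009).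

\bibitem{CM}
Artem Chernikov and Alex Mennen, \emph{Combinatorial properties of non-archimedean convex sets}, arXiv:2109.04591 (2021).

\bibitem{Reisner}
Reisner, Adv. Math. 21 (1976).

\bibitem{Stanley}
Stanley, \emph{Combinatorics and Commutative Algebra}.

\end{thebibliography}
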